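\title{Flexible surfaces in non-characteristic homology classes of simply connected $4$-manifolds}

\begin{abstract}
A closed oriented surface $\Sigma$ embedded in a closed oriented smooth $4$-manifold $M$ is flexible if every mapping class of $\Sigma$ is induced by an orientation-preserving diffeomorphism of the pair $(M,\Sigma)$. We prove that in a simply connected $M$ every non-characteristic class $x\in H_2(M;\mathbb{Z})$ has a flexible representative, which answers a question of Hirose. More precisely, if $F$ represents $x$ and $\pi_1(M\setminus F)$ is cyclic, then after one or more trivial stabilizations of $F$ every mapping class is induced by a diffeomorphism of $M$ isotopic to the identity. For characteristic classes, a flexible representative has genus at most one.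
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds, embeddings and diffeomorphisms in this paper are smooth. Let $M$ be a closed oriented $4$-manifold and let $\Sigma\subset M$ be a closed connected oriented embedded surface. Let $\operatorname{Diff}^+(M,\Sigma)$ be the group of orientation-preserving diffeomorphisms of $M$ that map $\Sigma$ onto itself. Restriction to $\Sigma$ defines a homomorphism
\[
\pi_0\operatorname{Diff}^+(M,\Sigma)\longrightarrow \pi_0\operatorname{Diff}(\Sigma).
\]
The \emph{extendable subgroup} $\mathcal{E}(M,\Sigma)$ is the part of its image that lies in the mapping class group $\operatorname{Mod}(\Sigma)=\pi_0\operatorname{Diff}^+(\Sigma)$, and $\Sigma$ is \emph{flexible} if $\mathcal{E}(M,\Sigma)=\operatorname{Mod}(\Sigma)$. The subgroup $\mathcal{E}(M,\Sigma)$ measures how much of the intrinsic symmetry of $\Sigma$ survives the embedding. Any structure that the embedding induces on $\Sigma$ is preserved by $\mathcal{E}(M,\Sigma)$, so a flexible surface is one on which the embedding singles out nothing. A sphere is always flexible, because $\operatorname{Mod}(S^2)$ is trivial. In positive genus $\operatorname{Mod}(\Sigma)$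 is generated by Dehn twists, and flexibility asks that each of them extend over $M$.

A class $x\in H_2(M;\mathbb{Z})$ is \emph{characteristic} if its Poincar\'e dual is an integral lift of the second Stiefel--Whitney class $w_2(M)$. A \emph{representative} of $x$ is a closed connected oriented embedded surface $\Sigma\subset M$ with $[\Sigma]=x$. If $M$ is simply connected, then $H^2(M;\mathbb{Z}/2)=\operatorname{Hom}(H_2(M;\mathbb{Z}),\mathbb{Z}/2)$ by the universal coefficient theorem, so $x$ is characteristic if and only if
\begin{equation}\label{eq:char}
\langle w_2(M),y\rangle + x\cdot y\equiv 0 \pmod 2\qquad\text{for all } y\in H_2(M;\mathbb{Z}).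
\end{equation}
By Wu's formula $\langle w_2(M),y\rangle\equiv y\cdot y$. Thus $d[\mathbb{C}P^1]\in H_2(\mathbb{C}P^2;\mathbb{Z})$ is characteristic exactly when $d$ is odd, a class in $H_2(S^2\times S^2;\mathbb{Z})=\mathbb{Z}^2$ is characteristic exactly when both coordinates are even, and the only class in $H_2(S^4;\mathbb{Z})=0$ is characteristic.

A representative of a characteristic class carries a structure induced by the embedding, namely a quadratic form on $H_1(\Sigma;\mathbb{Z}/2)$. We recall it in Section~\ref{sec:obstruction} and show that it rules out flexibility in genus at least $2$. The form is well defined because of \eqref{eq:char}, so for other classes this obstruction disappears, and one is led to guess that flexible representatives exist.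

\begin{quote}
\textbf{Question} (Hirose). \emph{Let $M$ be simply connected and let $x\in H_2(M;\mathbb{Z})$ be a class that is not characteristic. Does $x$ admit a flexible representative?}
\end{quote}

The question is posed as an open problem in Lehman's paper \cite{Lehman}, which resolves it for $M=\mathbb{C}P^2$ and $M=S^2\times S^2$. We show that the answer is yes in general, in a stronger form.

From now on $M$ is a closed, oriented, simply connected $4$-manifold. Let $\mathcal{E}_0(M,\Sigma)\subset\mathcal{E}(M,\Sigma)$ be the subgroup of classes in $\operatorname{Mod}(\Sigma)$ induced by diffeomorphisms of $(M,\Sigma)$ that are isotopic to $\operatorname{id}_M$; the isotopy need not preserve $\Sigma$. We call $\Sigma$ \emph{strongly flexible} if $\mathcal{E}_0(M,\Sigma)=\operatorname{Mod}(\Sigma)$. A strongly flexible surface is flexible. If an ambient isotopy of $M$ carries $\Sigma$ to $\Sigma'$, conjugation by its final map identifies $\mathcal{E}_0(M,\Sigma)$ with $\mathcal{E}_0(M,\Sigma')$. A \emph{trivial stabilization} of a surface $F\subset M$ is the local connected sum of $F$ with the unknotted torus: in a small ball that meets $F$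 in a flat disk, one attaches an unknotted tube to $F$. An explicit model is given in Section~\ref{sec:model}.

\begin{theorem}\label{thm:main}
Let $F\subset M$ be a closed connected oriented surface such that $\pi_1(M\setminus F)$ is cyclic and $x=[F]$ is not characteristic. Then for every $h\ge 1$ the surface obtained from $F$ by $h$ trivial stabilizations is strongly flexible.
\end{theorem}

\begin{proposition}\label{prop:cyclic}
Every class $x\in H_2(M;\mathbb{Z})$ has a representative $F$ with $\pi_1(M\setminus F)$ cyclic.
\end{proposition}

A trivial stabilization preserves the homology class and raises the genus by one, so these two statements answer the question.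

\begin{corollary}\label{cor:answer}
Every non-characteristic class $x\in H_2(M;\mathbb{Z})$ has a flexible representative. If $F$ is a representative of $x$ with $\pi_1(M\setminus F)$ cyclic, then $x$ has strongly flexible representatives of every genus $\ge g(F)+1$.
\end{corollary}

Together with the obstruction for characteristic classes, this gives a characterization. Here $\sigma(M)$ is the signature of $M$.

\begin{theorem}\label{thm:converse}
For $x\in H_2(M;\mathbb{Z})$ the following are equivalent:
\begin{enumerate}
\item[(i)] $x$ is not characteristic;
\item[(ii)] $x$ has a flexible representative of some genus $\ge 2$;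
\item[(iii)] $x$ has strongly flexible representatives of all sufficiently large genera.
\end{enumerate}
If $x$ is characteristic, a flexible representative has genus $0$, and then $(\sigma(M)-x^2)/8$ is even, or genus $1$, and then $(\sigma(M)-x^2)/8$ is odd.
\end{theorem}

For example, the flexible surfaces in $S^4$ are exactly the spheres: there $x=0$ is characteristic and $(\sigma(M)-x^2)/8=0$ is even.

The proof of Theorem~\ref{thm:main} studies the last handle of the stabilized surface $\Sigma$, a thin tube around an arc $a$ with both ends on $F$. An isotopy of $M$ that carries $F$ and $a$ back to themselves carries the tube back to itself, and so induces a mapping class of $\Sigma$. Three such classes are constructed: the twist along the belt circle $m$ of the tube (Section~\ref{sec:belt}), the classes obtained by dragging one foot of the tube around $F$ (Section~\ref{sec:foot}), and the twist along one curve dual to $m$ (Section~\ref{sec:hopf}). They generate $\operatorname{Mod}(\Sigma)$ (Section~\ref{sec:generate}). The first is the heart of the matter, and Section~\ref{sec:example} exhibits it by an explicit formula in $S^2\times S^2$.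

\section{Standard facts}\label{sec:facts}

\subsection*{Dehn twists}
Let $c$ be a simple closed curve in an oriented surface $\Sigma$. Identify an annular neighborhood of $c$ with $S^1\times[0,1]$, preserving orientation. For a smooth function $\vartheta\colon[0,1]\to\mathbb{R}$ that is $0$ near $0$ and $2\pi k$ near $1$, with $k\in\mathbb{Z}$, the map $(z,\sigma)\mapsto(e^{i\vartheta(\sigma)}z,\sigma)$ extends by the identity to $\Sigma$. Linear interpolation between such functions shows that its class depends only on $k$; it is $t_c^k$, where $t_c$, the case $k=1$, is the \emph{Dehn twist} along $c$. We write $i(c,c')=1$ if $c$ and $c'$ are isotopic to curves that meet transversely in one point. We use the following facts.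
\begin{enumerate}
\item[(T1)] If $f$ is an orientation-preserving diffeomorphism, then $f t_c f^{-1}=t_{f(c)}$.
\item[(T2)] On $H_1(\Sigma;\mathbb{Z}/2)$ the twist $t_c$ acts by $u\mapsto u+(u\cdot[c])[c]$.
\item[(T3)] If $i(c,c')=1$, then $t_ct_{c'}(c)$ is isotopic to $c'$. Indeed, $t_{c'}(c)$ and $t_c^{-1}(c')$ are both obtained from $c\cup c'$ by the same resolution of the crossing point.
\item[(T4)] (Lickorish's theorem \cite[Ch.~4]{FM}.) If $\Sigma$ is closed of genus $G\ge1$, then $\operatorname{Mod}(\Sigma)$ is generated by the twists along nonseparating curves $m_1,\dots,m_G$, $a_1,\dots,a_G$, $c_1,\dots,c_{G-1}$, where $a_i$ meets $m_i$ once and $c_i$ meets each of $a_i$ and $a_{i+1}$ once.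
\end{enumerate}

\subsection*{Isotopy extension}
Let $Y$ be a compact manifold, possibly with boundary and corners, let $N$ be a closed manifold, and let $j_t\colon Y\to N$ be an isotopy of embeddings. Let $Y_{\mathrm{mov}}\subset Y$ be the closure of the set of points $y$ for which $j_t(y)$ depends on $t$, and let $O\subset N$ be an open set that contains $j_t(Y_{\mathrm{mov}})$ for all $t$. Then there is an isotopy $\Theta_t$ of $N$, compactly supported in $O$, with $\Theta_0=\operatorname{id}$ and $\Theta_t\circ j_0=j_t$. One obtains it by extending the velocity field of $j_t$, with a partition of unity, to a time-dependent vector field with compact support in $O$, and integrating. When isotopies are concatenated we reparametrize time so that the result is smooth.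

\subsection*{Loops of frames}
For $k\ge3$ we have $\pi_1(GL^+(k,\mathbb{R}))=\pi_1(SO(k))=\mathbb{Z}/2$, generated by one full rotation of a $2$-plane. Hence $n$ full rotations of a plane represent $n \bmod 2$, and $A\mapsto 1\oplus A$ induces an isomorphism $\pi_1(SO(3))\to\pi_1(SO(4))$. The class $w_2$ of an oriented bundle $\xi$ of rank $k\ge3$ is the obstruction to extending a frame from the $1$-skeleton to the $2$-skeleton. We use this in the following form. Let $S^2$ be obtained from an arc $I$ by attaching a $2$-cell $Q$, with characteristic map $\mathrm{pr}\colon Q\to S^2$. Let $f$ be a positive frame of $\xi$ over $I$ and $g$ a positive frame of $\mathrm{pr}^*\xi$ over $Q$, and write $\mathrm{pr}^*f=g\cdot C$ over $\partial Q$, with $C\colon\partial Q\to GL^+(k,\mathbb{R})$. Then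
\begin{equation}\label{eq:w2}
\langle w_2(\xi),[S^2]\rangle=[C]\in\pi_1(GL^+(k,\mathbb{R}))=\mathbb{Z}/2 .
\end{equation}

\section{The obstruction for characteristic classes}\label{sec:obstruction}

Let $\Sigma$ represent $x$ and let $c\subset\Sigma$ be a simple closed curve. Choose an embedded compact orientable surface $D\subset M$ with $\partial D=c$, normal to $\Sigma$ along $c$, and with interior transverse to $\Sigma$. The normal direction of $c$ in $\Sigma$ gives a nowhere zero section of the normal bundle of $D$ over $\partial D$; let $\mathcal{O}(D)$ be the obstruction to extending it to a nowhere zero section over $D$, that is, the algebraic number of zeros of a generic extension. Consider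
\begin{equation}\label{eq:q}
\mathcal{O}(D)+\operatorname{int}D\cdot\Sigma \ \bmod 2 .
\end{equation}
If $Y$ is a closed oriented surface of class $y$, disjoint from $D$ and transverse to $\Sigma$, then tubing $D$ to $Y$ changes \eqref{eq:q} by $y\cdot y+x\cdot y$. This is the left side of \eqref{eq:char}, and it is why \eqref{eq:q} can be independent of $D$ for characteristic $x$.

A \emph{quadratic refinement} of the intersection form is a function $q\colon H_1(\Sigma;\mathbb{Z}/2)\to\mathbb{Z}/2$ with $q(u+v)=q(u)+q(v)+u\cdot v$. Its \emph{Arf invariant} is $\operatorname{Arf}(q)=\sum_i q(\alpha_i)q(\beta_i)$ for any symplectic basis $\alpha_i,\beta_i$; it is $0$ in genus $0$.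

\begin{theorem}[Rokhlin, Freedman--Kirby \cite{FK}; see also \cite{Kirby}]\label{thm:FK}
Let $x$ be characteristic and let $\Sigma$ be a representative. Then \eqref{eq:q} depends only on $[c]\in H_1(\Sigma;\mathbb{Z}/2)$ and defines a quadratic refinement $q$ of the intersection form, and $\operatorname{Arf}(q)\equiv(\sigma(M)-x^2)/8 \pmod 2$.
\end{theorem}

\begin{lemma}\label{lem:criterion}
Let $x$ be characteristic, let $\Sigma$ be a representative, and let $c\subset\Sigma$ be a nonseparating simple closed curve. If $t_c\in\mathcal{E}(M,\Sigma)$, then $q([c])=1$.
\end{lemma}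

\begin{proof}
A diffeomorphism of $(M,\Sigma)$ carries a curve with a surface $D$ as above to another such curve and surface, with the same value of \eqref{eq:q}. So $\mathcal{E}(M,\Sigma)$ preserves $q$. Since $c$ does not separate, $v=[c]\ne0$ in $H_1(\Sigma;\mathbb{Z}/2)$, and there is $u$ with $u\cdot v=1$. By (T2), $q(u)=q(u+v)=q(u)+q(v)+1$, so $q(v)=1$.
\end{proof}

\begin{proposition}\label{prop:char}
Let $x$ be characteristic and let $\Sigma$ be a flexible representative of genus $G$. Then $G\le1$ and $(\sigma(M)-x^2)/8\equiv G\pmod2$.
\end{proposition}

\begin{proof}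
By Lemma~\ref{lem:criterion}, $q=1$ on the class of every nonseparating curve. Suppose $G\ge2$. Take disjoint simple closed curves $c_1,c_2$ whose union does not separate $\Sigma$, and let $c_3$ be their band sum along an arc. The classes $[c_1]$, $[c_2]$ are linearly independent mod $2$, so $[c_3]=[c_1]+[c_2]\neq0$ and all three curves are nonseparating. Then $1=q([c_3])=q([c_1])+q([c_2])+0=0$, a contradiction. If $G=1$, two curves meeting once give a symplectic basis on which $q=1$, so $\operatorname{Arf}(q)=1$. If $G=0$, then $\operatorname{Arf}(q)=0$. Theorem~\ref{thm:FK} gives the congruence.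
\end{proof}

\section{A twist in $S^2\times S^2$}\label{sec:example}

The following example shows how a non-characteristic class produces a Dehn twist. Write $S^2=\mathbb{C}\cup\{\infty\}$ and let $M=S^2\times S^2$, $F=S^2\times\{0\}$ and $x=[F]$. For $y=[\{p\}\times S^2]$ we have $y\cdot y=0$ and $x\cdot y=1$, so $y$ violates \eqref{eq:char}.

Choose points $p_1\neq p_2$ of $S^2$ with disjoint disk neighborhoods $U_1,U_2$, and a smooth function $\lambda\colon S^2\to[0,1]$ equal to $1$ on $U_1$ and to $0$ on $U_2$. Rotate the second factor by an angle that depends on the first: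
\[
\phi_t(p,z)=(p,\,e^{2\pi i t\lambda(p)}z),\qquad 0\le t\le1 .
\]
Each $\phi_t$ fixes $F$ and $S^2\times\{\infty\}$ pointwise, and $\phi_1=\operatorname{id}$ on $(U_1\cup U_2)\times S^2$.

Let $\gamma\subset S^2$ be an embedded arc from $p_1$ to $p_2$. Let $a$ be the arc that runs from $(p_1,0)$ along $\{p_1\}\times[0,\infty]$ to $(p_1,\infty)$, then along $\gamma\times\{\infty\}$ to $(p_2,\infty)$, then along $\{p_2\}\times[0,\infty]$ down to $(p_2,0)$, with its two corners rounded inside $(U_1\cup U_2)\times(S^2\setminus\{0\})$. Then $\phi_1$ fixes $a$ pointwise. Remove from $F$ small disks about the ends of $a$ and attach a thin tube around $a$. The cross sections of the tube are small circles in a field of oriented $2$-planes normal to $a$. At the two ends the plane is $TF$, once with its orientation and once with the opposite one, so that the new surface is oriented. Along a subarc $\gamma'\times\{\infty\}$, where $\gamma'\subset\gamma$ begins in $U_1$, ends in $U_2$ and avoids the rounded corners, we take the plane tangent to the second factor, so that this part of the tube is $\gamma'\times\{|w|=\varepsilon\}$ in the coordinate $w=1/z$. Oriented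 planes in $\mathbb{R}^3$ form a $2$-sphere, which is connected, so these prescriptions can be joined, and the remaining parts of the tube lie in $(U_1\cup U_2)\times S^2$. The result is an oriented torus $\Sigma$ in the class $x$.

The map $\phi_1$ is the identity on $\Sigma$ outside $\gamma'\times\{|w|=\varepsilon\}$, and on this annulus it is $(p,w)\mapsto(p,e^{-2\pi i\lambda(p)}w)$ with $\lambda$ running from $1$ to $0$. So $\phi_1$ preserves $\Sigma$ and induces $t_m^{\pm1}$, where $m$ is a cross section of the tube. Since $\phi_1$ is isotopic to the identity, $t_m\in\mathcal{E}_0(M,\Sigma)$.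

During the isotopy the first segment of $a$ sweeps out the sphere $\{p_1\}\times S^2$, of class $y$, and the arc returns with its normal frame turned once. In general there is no global rotation, and three things have to be supplied. One can rotate only near $F$, which leaves the arc wound around $F$, and the arc must be unwound in the complement; this is where $\pi_1(M\setminus F)$ enters. The returning diffeomorphism acts on the normal bundle of $a$ by an arbitrary loop in $GL^+(3,\mathbb{R})$, which must be deformed to a rotation of the tube; only the class of the loop in $\mathbb{Z}/2$ matters. Finally this class must be computed, and it turns out to be $\langle w_2(M),y\rangle+x\cdot y$ for the class $y$ of the swept sphere, in agreement with the value $0+1$ found here.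

\section{Surfaces whose complement has cyclic fundamental group}\label{sec:cyclic}

Let $F_0\subset M$ be a closed connected oriented surface. A loop in $M\setminus F_0$ bounds a disk in $M$ that meets $F_0$ transversely in finitely many points, so it is a product of conjugates of meridians and their inverses. Since $F_0$ is connected, all positively oriented meridians are conjugate. Hence $\pi_1(M\setminus F_0)$ is normally generated by one meridian $\mu$, and it is cyclic as soon as $\mu$ is central. We make $\mu$ central by attaching handles.

Let $N\subset M$ be a ball that meets $F_0$ in a flat disk $D_*$, let $*\in N\setminus F_0$ be a base point, and let $\mu$ be the image of the positive generator of $\pi_1(N\setminus F_0,*)\cong\mathbb{Z}$. Let $b$ be an embedded arc, not containing $*$, with endpoints $r_1\ne r_2$ in $D_*$, normal to $F_0$ at the endpoints and with interior in $M\setminus F_0$. Delete short initial and final segments of $b$ and join the new endpoints to $*$ in $N\setminus F_0$. This gives an element $g\in\pi_1(M\setminus F_0,*)$, determined up to replacing $g$ by $\mu^ig\mu^j$; we say that $b$ \emph{represents} $g$. Every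 $g$ is represented by some $b$, because generic arcs in a $4$-manifold are embedded.

Choose coordinates $(s,z,\tau)\in(-\eta,1+\eta)\times D^2_{2\varepsilon}\times(-\eta,\eta)$ on a thin neighborhood $V$ of $b$, where $D^2_{2\varepsilon}=\{|z|<2\varepsilon\}$, such that $b=\{0\le s\le1,\ z=0,\ \tau=0\}$ and $F_0\cap V=\{s\in\{0,1\},\ \tau=0\}$, and such that $z$ is a positive coordinate on $F_0$ at $s=0$ and a negative one at $s=1$. These conditions prescribe the first two vectors of a positive frame of the normal bundle of $b$ at each endpoint; the two positive frames can be joined along $b$ because $SO(3)$ is connected. Let $F'$ be obtained from $F_0$ by deleting the disks $\{s\in\{0,1\},\ |z|<\varepsilon,\ \tau=0\}$, adding the tube $\{0\le s\le 1,\ |z|=\varepsilon,\ \tau=0\}$, and rounding corners. Let $H=\{0\le s\le1,\ |z|\le\varepsilon,\ \tau=0\}$ be the solid tube. As a cycle, $F'=F_0+\partial H$ for a suitable orientation of $H$, so $F'$ is oriented and homologous to $F_0$.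

\begin{lemma}\label{lem:handle}
If $b$ represents $g$, then $\pi_1(M\setminus F',*)$ is the quotient of $\pi_1(M\setminus F_0,*)$ by the normal closure of $\mu g\mu^{-1}g^{-1}$, and the image of $\mu$ is a meridian of $F'$.
\end{lemma}

\begin{proof}
Let $K=F_0\cup H$; both complements are obtained from $M\setminus K$ by adding a contractible open set. First, $M\setminus F_0=(M\setminus K)\cup V'$ with $V'=\{0<s<1\}\subset V$, and
\[
V'\setminus K=(0,1)\times\bigl((D^2_{2\varepsilon}\times(-\eta,\eta))\setminus(\{|z|\le\varepsilon\}\times\{0\})\bigr)\simeq S^2
\]
is connected and simply connected. A component of $M\setminus K$ disjoint from $V'$ would be open and closed in the connected space $M\setminus F_0$, so $M\setminus K$ is connected, and van Kampen's theorem gives $\pi_1(M\setminus K)=\pi_1(M\setminus F_0)$. Second, $M\setminus F'=(M\setminus K)\cup V''$ with $V''=\{|z|<\varepsilon\}\subset V$, and $V''\setminus K\simeq S^1$ has fundamental group generated by the loop $\gamma$ that encircles the segment $[0,1]\times\{0\}$ in the $(s,\tau)$-plane. So $\pi_1(M\setminus F')$ is the quotient of $\pi_1(M\setminus K)$ by the normal closure of $\gamma$.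

It remains to identify $\gamma$ in $\pi_1(M\setminus F_0)$. The $(s,\tau)$-plane meets $F_0$ in $r_1$ and $r_2$ only, with opposite signs. In this plane $\gamma$ is the product of a small loop around $r_1$ and a small loop around $r_2$ joined to the first along $b$. With the orientation of $\gamma$ for which the first loop is a positive meridian, the second is a negative one, so $\gamma$ is conjugate to $\mu\cdot g\mu^{-1}g^{-1}$. Replacing $g$ by $\mu^ig\mu^j$ conjugates this element by $\mu^i$, so the normal closure does not depend on the choices. Finally, $\mu$ is represented by a meridian circle around a point of $D_*\setminus V$, joined to $*$ in $N\setminus K$, and this point lies on $F'$.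
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cyclic}]
The zero set of a generic section of the complex line bundle whose first Chern class is dual to $x$ is an oriented embedded surface of class $x$. Join its components by tubes as above, or take a small unknotted sphere if it is empty, to obtain a representative $F_0$. The complement of $F_0$ deformation retracts to a compact manifold, so $\pi_1(M\setminus F_0,*)$ has finitely many generators $g_1,\dots,g_k$. Take $*$ on a small meridian circle around a point $r_0\in D_*$, which represents $\mu$. Attach a handle along an arc that represents $g_1$, thin enough to miss $r_0$ and this circle; before that, shrink the circle so that the next step can use a smaller ball about $r_0$ that contains $*$ and misses the handle. Repeat with an arc that represents the image of $g_2$, and so on. By Lemma~\ref{lem:handle}, the final surface $F$ represents $x$, and $\pi_1(M\setminus F)$ is a quotient of $\pi_1(M\setminus F_0)$ in which $\mu$ commutes with the images of all $g_i$. So $\mu$ is central and normally generates the group, which is therefore generated by $\mu$.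
\end{proof}

\section{The stabilized surface}\label{sec:model}

From here to the end of the proof of Theorem~\ref{thm:main}, $F$ is as in that theorem. This section fixes a model of the stabilization and two tools for moving the arc that carries the handle. The numerical constants serve only to keep the supports of various maps apart.

\subsection*{Coordinates}
Take a chart in which $F$ is a flat disk, and a tubular neighborhood of $F$, with a metric on the oriented normal bundle, which is the standard one over this disk. Multiply the coordinates and the fiber norm by a large constant. We obtain coordinates $u=(u_1,u_2,u_3,u_4)$ on a neighborhood of a ball $\{|u|\le30\}\subset M$ and closed disk bundles $D_r\subset M$ of radius $r\le4$ over $F$ such that, inside this ball, $F=\{u_3=u_4=0\}$, $D_r=\{|(u_3,u_4)|\le r\}$, and the fibers are parallel to the $(u_3,u_4)$-plane. We write $\mathbb{R}^3$ for the slice $\{u_4=0\}$ of the ball.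

Put $p_1=(-10,0,0,0)$ and $p_2=(10,0,0,0)$, and let $B_i\subset F$ be the closed unit disk about $p_i$. Let $a\colon[0,1]\to\{|u|<19\}$ be an embedded arch from $p_1$ to $p_2$ in the half plane $\{u_2=u_4=0,\ u_3\ge0\}$ that meets $D_4$ exactly in the vertical segments over $p_1$ and $p_2$. The \emph{height} $\operatorname{ht}(s)$ is the $u_3$-coordinate of $a(s)$. Let $n_1(s)$ be a unit normal to $a$ in the $(u_1,u_3)$-plane and put $n_2=\partial_{u_2}$, $n_3=\partial_{u_4}$; choose the sign of $n_1$ so that $f(s)=(\dot a,n_1,n_2,n_3)$ is a positive frame of $T_{a(s)}M$. We take $a$ with small curvature, so that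
\[
\iota(s,v)=a(s)+v_1n_1(s)+v_2n_2+v_3n_3
\]
is an embedding of $[0,1]\times\{|v|\le\frac38\}$. If $\operatorname{ht}(s)\le4$, the point $\iota(s,v)$ lies over the point of $F$ at distance $|(v_1,v_2)|$ from $p_1$ or $p_2$, and its fiber radius is $(\operatorname{ht}(s)^2+v_3^2)^{1/2}$.

\subsection*{The surface}
Let $\Sigma=(F\setminus(B_1\cup B_2))\cup T$, where $T\subset\mathbb{R}^3$ is the following annulus. Where $u_3\ge\frac12$ it is the tube $\{\iota(s,v): \operatorname{ht}(s)\ge\frac12,\ v_3=0,\ |v|=\frac14\}$. Where $u_3\le\frac12$ it consists of two flares, surfaces of revolution about the vertical lines through $p_1$ and $p_2$ that lie over $B_1$ and $B_2$ and coincide with $F$ near $\partial B_i$. Let $m$ be the belt circle $\{\iota(s_0,v):v_3=0,\ |v|=\frac14\}$ for some $s_0$ with $\operatorname{ht}(s_0)>2$. In the plane $\{u_2=u_4=0\}$, let $l\subset\Sigma$ be the closed curve that runs along the underside of $T$ and returns along the segment $\alpha$ of the $u_1$-axis between $e_1=(-9,0,0,0)$ and $e_2=(9,0,0,0)$, and let $\Delta$ be the planar disk bounded by $l$; see Figure~\ref{fig:handle}. The curves $l$ and $m$ meet transversely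 in one point.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (-2,0) .. controls (-2.5,0) and (-2.7,0.2) .. (-2.7,0.7) -- (-2.7,1.5) arc (180:90:0.7) -- (2,2.2) arc (90:0:0.7) -- (2.7,0.7) .. controls (2.7,0.2) and (2.5,0) .. (2,0) -- cycle;
\draw[very thick] (-2,0) .. controls (-2.5,0) and (-2.7,0.2) .. (-2.7,0.7) -- (-2.7,1.5) arc (180:90:0.7) -- (2,2.2) arc (90:0:0.7) -- (2.7,0.7) .. controls (2.7,0.2) and (2.5,0) .. (2,0) -- cycle;
\draw (-5.2,0) -- (-4,0) .. controls (-3.5,0) and (-3.3,0.2) .. (-3.3,0.7) -- (-3.3,1.5) arc (180:90:1.3) -- (2,2.8) arc (90:0:1.3) -- (3.3,0.7) .. controls (3.3,0.2) and (3.5,0) .. (4,0) -- (5.2,0);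
\draw[dashed] (-3,0) -- (-3,1.5) arc (180:90:1) -- (2,2.5) arc (90:0:1) -- (3,0);
\draw[dotted, thick] (-4,0) -- (-2,0);
\draw[dotted, thick] (2,0) -- (4,0);
\draw[thick] (0,2.5) ellipse (0.1 and 0.3);
\fill (-3,0) circle (0.05) node[below] {$p_1$};
\fill (3,0) circle (0.05) node[below] {$p_2$};
\fill (-2,0) circle (0.05) node[below] {$e_1$};
\fill (2,0) circle (0.05) node[below] {$e_2$};
\node at (0,3.1) {$m$};
\node at (0,1.1) {$\Delta$};
\node at (0,-0.25) {$\alpha$};
\node at (1.4,1.95) {$l$};
\node at (-4.8,0.25) {$F$};
\node at (3.65,1.9) {$T$};
\draw (-3.9,1.1) node[left] {$a$} -- (-3.03,1.1);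
\end{tikzpicture}
\caption{The section of the stabilized surface $\Sigma$ by the plane $u_2=u_4=0$, not to scale. The unit disks about $p_1,p_2$ (dotted) are removed from $F$ and replaced by a tube $T$ around the arc $a$ (dashed). The curve $l$ (bold) bounds the planar disk $\Delta$. The belt circle $m$ of the tube is perpendicular to the plane and meets $l$ once.}
\label{fig:handle}
\end{figure}

The surface $\Sigma$ is the trivial stabilization of $F$. Up to ambient isotopy it does not depend on the chart: $F$ is connected, two charts of the pair $(M,F)$ at a point that induce the same orientations of $M$ and $F$ are isotopic through such charts after shrinking, and the model is invariant under the reflections in $u_2$ and in $u_4$. In the coordinates $(s,z,\tau)=(s,(v_1,v_2),v_3)$, the surface $\Sigma$ is obtained from $F$ by the construction of Section~\ref{sec:cyclic} with $b=a$; the orientation condition holds because $n_1(1)=-n_1(0)$. The arc $a$ lies in a ball that meets $F$ in a flat disk, so it represents $g=1$. By Lemma~\ref{lem:handle}, $\Sigma$ represents $x$ and $\pi_1(M\setminus\Sigma)\cong\pi_1(M\setminus F)$. The hypotheses of Theorem~\ref{thm:main}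 therefore pass from $F$ to $\Sigma$, and \emph{it suffices to prove the theorem for $h=1$}. We write $\mathcal{E}_0=\mathcal{E}_0(M,\Sigma)$.

\begin{remark}\label{rem:predict}
Suppose for a moment that $x$ is characteristic. The curve $m$ bounds the cross-sectional disk of the tube and $l$ bounds $\Delta$. Both disks are normal to $\Sigma$ along the boundary and have interior disjoint from $\Sigma$, and the normal fields of $m$ and $l$ in $\Sigma$ extend over them as the constant fields $\dot a(s_0)$ and $\partial_{u_2}$. Hence $q([m])=q([l])=0$ and $q([t_m(l)])=0+0+1=1$. By Lemma~\ref{lem:criterion}, neither $t_m$ nor $t_l$ extends over $M$. So any proof that $t_m$ extends must use that $x$ is not characteristic. A construction inside the coordinate ball would work equally well for $M=S^4$, so it cannot produce $t_m$ or $t_l$; the form $q$ does not exclude the twist along $t_m(l)$.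
\end{remark}

\subsection*{The exterior}
Let $X=M\setminus D_1$, an open manifold whose inclusion in $M\setminus F$ is a homotopy equivalence. Let $s_1<s_2$ be the two parameters of height $\frac54$. For an arc $a'\colon[0,1]\to M$ write $a'_X=a'|_{[s_1,s_2]}$. Let $\mu$ be the fiber circle of radius $\frac54$ through $a(s_1)$. The group $\pi_1(X,a(s_1))$ is cyclic by hypothesis, hence abelian, and it is normally generated by $\mu$. So
\begin{equation}\label{eq:mu}
\pi_1(X,a(s_1))=H_1(X;\mathbb{Z})=\langle\mu\rangle .
\end{equation}

\subsection*{Rotating the first foot}
Let $\lambda\colon F\to[0,1]$ be $1$ near $B_1$ and supported in the disk of radius $2$ about $p_1$. Let $\kappa\colon[0,\infty)\to[0,1]$ be $1$ on $[0,\frac32]$ and supported in $[0,2)$. For $n\in\mathbb{Z}$ let $R^{n}_t$, $0\le t\le1$, be the isotopy of $M$ supported in $D_2$ that rotates a point of fiber radius $r$ in the fiber over $p$ by the angle $2\pi nt\lambda(p)\kappa(r)$. It fixes $F$ pointwise, preserves the fiber radius, and is the identity over a neighborhood of $B_2$. Moreover $R^n_1=\operatorname{id}$ on $D_{3/2}$ over a neighborhood of $B_1$.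

\begin{lemma}\label{lem:rotate}
Let $a''$ be an embedded arc with $a''(s)=a(s)$ if $\operatorname{ht}(s)\le2$ and $a''(s)\notin D_2$ if $\operatorname{ht}(s)>2$. For a suitable orientation of $\mu$, independent of $n$ and $a''$, the path $(R^n_1\circ a'')_X$ is homotopic to $\mu^n\cdot a''_X$ in $X$ relative to the endpoints.
\end{lemma}

\begin{proof}
The arcs $R^n_1\circ a''$ and $a''$ differ only on the segment over $p_1$ with heights in $[\frac32,2]$. There $R^n_1\circ a''$ is the spiral in the fiber over $p_1$ whose angle at radius $r$ is $2\pi n\kappa(r)$, which goes from $2\pi n$ to $0$. In the annulus $\{1<r\le2\}$ of the fiber, the part of $R^n_1\circ a''$ from radius $\frac54$ to radius $2$ is homotopic to $\mu^n$ followed by the radial segment, if $\mu$ is oriented against the direction of rotation.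
\end{proof}

\subsection*{Straightening arcs}
In dimension $4$ a homotopy of arcs can be perturbed to an isotopy. We need control of the homotopy class of the track.

\begin{lemma}\label{lem:straighten}
Let $a'$ be an embedded arc with $a'(s)=a(s)$ if $\operatorname{ht}(s)\le\frac32$ and $a'(s)\in X$ if $\operatorname{ht}(s)\geq\frac32$. Let $H\colon[0,1]\times[s_1,s_2]\to X$ be a homotopy relative to the endpoints from $a'_X$ to $a_X$, and extend it to $\bar H\colon[0,1]\times[0,1]\to M$ by $\bar H(t,s)=a(s)$ for $s\notin[s_1,s_2]$. Then there is an isotopy $\theta_t$ of $M$, compactly supported in $X$, with $\theta_0=\operatorname{id}$ and $\theta_1\circ a'=a$, whose track $(t,s)\mapsto\theta_t(a'(s))$ is homotopic to $\bar H$ relative to the boundary of the square.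
\end{lemma}

\begin{proof}
Reparametrize $t$ so that $\bar H$ is stationary for $t$ near $0$ and near $1$. Approximate $\bar H$ by a smooth map $H'$ that agrees with $\bar H$ for $t$ near $0,1$ and for $\operatorname{ht}(s)\le\frac98$. For a generic such $H'$ every $H'(t,\cdot)$ is an embedding. Indeed, the condition $\partial_sH'(t,s)=0$ has codimension $4$ in the $2$-parameter family $(t,s)$, and the condition $H'(t,s)=H'(t,s')$ with $s\ne s'$ has codimension $4$ in the $3$-parameter family $(t,s,s')$; neither occurs in the region where $H'$ is prescribed, since $a$ and $a'$ are embeddings. The map $\bar H$ sends the compact set $\{\operatorname{ht}(s)\ge\frac98\}$ into the open set $X$. So a close approximation $H'$ does the same and is homotopic to $\bar H$ relative to the boundary. Isotopy extension with $Y=[0,1]$ and $O=X$ gives $\theta_t$.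
\end{proof}

\section{Diffeomorphisms that fix the arc}\label{sec:adapted}

A diffeomorphism that preserves $F$ and fixes $a$ need not preserve the tube $T$. We show that it can be corrected to do so, and that the effect on $T$ is governed by one element of $\mathbb{Z}/2$.

\begin{definition}
A diffeomorphism $\phi$ of $M$ is \emph{adapted} if it is isotopic to $\operatorname{id}_M$, satisfies $\phi(F)=F$ and $\phi\circ a=a$, and is the identity on a neighborhood of $D_1|_{B_1}\cup D_1|_{B_2}$.
\end{definition}

Let $\phi$ be adapted. Since $d\phi(\dot a)=\dot a$, the matrix of $d\phi$ at $a(s)$ in the frame $f(s)$ is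
\begin{equation}\label{eq:matrix}
\begin{pmatrix}1&b(s)\\0&A_0(s)\end{pmatrix},\qquad A_0(s)\in GL^+(3,\mathbb{R}),
\end{equation}
and it is the identity for $s$ near $0$ and $1$. Let $\delta(\phi)\in\pi_1(GL^+(3,\mathbb{R}))=\mathbb{Z}/2$ be the class of the loop $A_0$. For a diffeomorphism $\psi$ of $F$ that is the identity near $B_1\cup B_2$, let $\widehat\psi$ be the diffeomorphism of $\Sigma$ equal to $\psi$ on $F\setminus(B_1\cup B_2)$ and to the identity on $T$.

\begin{lemma}\label{lem:adapted}
Let $\phi$ be adapted and $\psi=\phi|_F$. Then $\widehat\psi\,t_m^k\in\mathcal{E}_0$ for every integer $k\equiv\delta(\phi)\pmod2$.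
\end{lemma}

For $\phi=\operatorname{id}$ the lemma says that $t_m^2\in\mathcal{E}_0$, with no use of the hypotheses on $F$. The whole difficulty with $t_m$ is one of parity.

\begin{proof}
Let $J=\{s:\operatorname{ht}(s)\ge\frac14\}$, a closed interval. Choose $\eta,\varepsilon_0>0$ such that $G=\iota^{-1}\phi\iota$ is defined on $J\times\{|v|\le\varepsilon_0\}$ and $G(s,v)=(s,v)$ whenever $\operatorname{ht}(s)\le1+\eta$. Let $A(s)\in SO(3)$ be the rotation of the $(v_1,v_2)$-plane by an angle $\vartheta(s)$ that depends smoothly on $s$, is $0$ at heights $\le1+\eta$ on the side of $p_1$, and is $\pm2\pi k$ at heights $\le 1+\eta$ on the side of $p_2$. The sign is chosen so that $\iota(s,v)\mapsto\iota(s,A(s)v)$ on the tube, extended by the identity, represents $t_m^k$. The loops $A$ and $A_0$ both represent $k\bmod2$. We first change $\phi$ so that it is given by $A$ on a thin neighborhood of $a$, and then conjugate to make this neighborhood wide enough to contain the tube.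

\emph{Step 1: linearization.} Let $A_\tau$, $0\le\tau\le1$, be a smooth homotopy in $GL^+(3,\mathbb{R})$ from $A_0$ to $A_1=A$ with $A_\tau(s)=I$ at heights $\le1+\eta$. Define
\[
G_\tau(s,v)=\begin{cases}(1-\tau)\,G(s,v)+\tau\,(s,A_0(s)v),&0\le\tau\le1,\\ (s,A_{\tau-1}(s)v),&1\le\tau\le2.\end{cases}
\]
Each $G_\tau$ fixes $J\times\{0\}$ pointwise and is the identity at heights $\le1+\eta$. The differential of $G$ at $(s,0)$ is the matrix \eqref{eq:matrix}, since $d\iota$ at $(s,0)$ sends the standard basis to $f(s)$. So the differential of $G_\tau$ at $(s,0)$ is \eqref{eq:matrix} with $b$ replaced by $(1-\tau)b$ for $\tau\le1$, and $1\oplus A_{\tau-1}(s)$ for $\tau\ge1$; it is always invertible. The map $(\tau,s,v)\mapsto(\tau,G_\tau(s,v))$ is thus injective on the compact set $[0,2]\times J\times\{0\}$ and a local diffeomorphism along it, hence an embedding on $[0,2]\times J\times\{|v|\le\varepsilon\}$ for some $\varepsilon\in(0,\min(\varepsilon_0,1))$. For $\varepsilon$ small, $\iota G_\tau$ is defined on $Y=J\times\{|v|\le\varepsilon\}$ and maps the part of height $\ge1+\eta$ into $X$. Isotopy extension with $O=X$ gives $\Theta_\tau$, compactly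 supported in $X$, with $\Theta_2\phi\iota(s,v)=\iota(s,A(s)v)$ on $Y$. The support misses $D_1\supset F$, so $\Theta_2\phi$ is adapted and restricts to $\psi$ on $F$. Replace $\phi$ by $\Theta_2\phi$.

\emph{Step 2: enlargement.} Let $\rho$ be a diffeomorphism of $[0,\frac38]$ with $\rho(r)=\varepsilon r$ for $r\le\frac5{16}$ and $\rho(r)=r$ near $\frac38$. Let $\beta\colon[0,1]\to[0,1]$ be smooth with $\beta(s)=0$ at heights $\le\frac12$ and $\beta(s)=1$ at heights $\ge\frac58$, and put $\rho_s(r)=(1-\beta(s))r+\beta(s)\rho(r)$, again a diffeomorphism of $[0,\frac38]$ that is linear near $0$. Let $\Lambda$ be the diffeomorphism of $M$ given by $\iota(s,v)\mapsto\iota(s,\rho_s(|v|)v/|v|)$ on the image of $\iota$ and by the identity elsewhere. It is the identity on $F$ and, in the coordinate ball, wherever $u_3\le\frac12$. Put $\phi'=\Lambda^{-1}\phi\Lambda$. Conjugating an isotopy from $\operatorname{id}_M$ to $\phi$ by $\Lambda$ shows that $\phi'$ is isotopic to $\operatorname{id}_M$, and $\phi'|_F=\psi$. We compute $\phi'$ on $T$ in three regions.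
\begin{itemize}
\item On the flares, $u_3\le\frac12$ and the points lie in $D_1|_{B_i}$. Both $\Lambda$ and $\phi$ fix them, so $\phi'$ does.
\item Let $\frac12\le\operatorname{ht}(s)\le\frac34$ and $|v|=\frac14$. The point $\Lambda\iota(s,v)$ has the form $\iota(s,v')$ with $|v'|\le\frac14$. It lies over $B_i$ and has fiber radius less than $1$, because $(\frac34)^2+(\frac14)^2<1$. So $\phi$ fixes it, and $\phi'\iota(s,v)=\iota(s,v)=\iota(s,A(s)v)$.
\item Let $\operatorname{ht}(s)\ge\frac34$ and $|v|=\frac14$. Then $\Lambda\iota(s,v)=\iota(s,\varepsilon v)$ with $|\varepsilon v|\le\varepsilon$, so $\phi\Lambda\iota(s,v)=\iota(s,\varepsilon A(s)v)$. This equals $\Lambda\iota(s,A(s)v)$ because $|A(s)v|=\frac14$. Hence $\phi'\iota(s,v)=\iota(s,A(s)v)$.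
\end{itemize}
So $\phi'$ preserves $T$ and acts on it as $t_m^k$, and it preserves $F\setminus(B_1\cup B_2)$ and acts on it as $\psi$. Thus $\phi'|_\Sigma$ represents $\widehat\psi\,t_m^k$.
\end{proof}

\section{The twist along the belt circle}\label{sec:belt}

By Lemma~\ref{lem:adapted} we need an adapted $\phi$ with $\phi|_F=\operatorname{id}$ and $\delta(\phi)=1$. We imitate Section~\ref{sec:example}: choose a class $y$ that violates \eqref{eq:char} and let the arc sweep out a sphere in that class.

\begin{proposition}\label{prop:belt}
We have $t_m\in\mathcal{E}_0$.
\end{proposition}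

\begin{proof}
Since $x$ is not characteristic, there is $y\in H_2(M;\mathbb{Z})$ with
\begin{equation}\label{eq:odd}
\langle w_2(M),y\rangle+n\equiv1\pmod 2,\qquad\text{where } n=x\cdot y .
\end{equation}

\emph{The isotopy.} By excision and the Thom isomorphism, $H_2(M,M\setminus F)\cong H_0(F)=\mathbb{Z}$, generated by a normal disk. In the exact sequence
\begin{equation}\label{eq:les}
H_2(M\setminus F)\to H_2(M)\to H_2(M,M\setminus F)\to H_1(M\setminus F)
\end{equation}
the second map is intersection with $x$ and the third sends the generator to $\pm[\mu]$. Hence $n[\mu]=0$, and $\mu^n=1$ in $\pi_1(X)$ by \eqref{eq:mu}. Lemma~\ref{lem:rotate} shows that $(R^n_1\circ a)_X$ is homotopic to $a_X$ in $X$. Choose a homotopy $H$ and let $\theta_t$ be given by Lemma~\ref{lem:straighten} for $a'=R^n_1\circ a$. Put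
\[
\phi_t=R^n_{2t}\ \ (0\le t\le\tfrac12),\qquad \phi_t=\theta_{2t-1}\circ R^n_1\ \ (\tfrac12\le t\le1),\qquad\phi=\phi_1 .
\]
Every $\phi_t$ fixes $F$ pointwise and is the identity near $p_2$, and $\phi$ is adapted.

\emph{The swept sphere.} Let $Q=[0,1]\times[0,1]$. The map $(t,s)\mapsto\phi_t(a(s))$ sends the edges $s=0$ and $s=1$ to $p_1$ and $p_2$, and equals $a(s)$ on both edges $t=0$ and $t=1$. Identify $(0,s)$ with $(1,s)$ and collapse each of the edges $s=0$, $s=1$ to a point. The quotient $\mathrm{pr}\colon Q\to S^2$ presents $S^2$ as the arc $I=\mathrm{pr}(\partial Q)$, which joins two poles $P_1,P_2$, with one $2$-cell attached. We obtain a map $S\colon S^2\to M$ with $S|_I=a$, and we let $y_H\in H_2(M;\mathbb{Z})$ be its class.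

We compute $x\cdot y_H$, the image of $y_H$ in $H_2(M,M\setminus F)$. Since $\phi_t$ preserves $M\setminus F$, we have $S^{-1}(F)=\{P_1,P_2\}$, and the image is a sum of two local contributions. A small disk $\{s\le s'\}$ about $P_1$ is mapped into the fiber over $p_1$, and its boundary $t\mapsto\phi_t(a(s'))$ winds $n$ times around $p_1$; the contribution is $\pm n$, with a sign that depends only on orientation conventions. A small disk about $P_2$ is mapped into a segment of $a$, and the second homology of a segment relative to the complement of an endpoint vanishes; the contribution is $0$. Orient $S^2$, independently of $H$, so that $x\cdot y_H=n$.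

\emph{Adjusting the class.} The class $y_H$ has the same intersection number with $x$ as $y$, but it may pair differently with $w_2(M)$. We change $H$ to remove the difference. Since $x\cdot(y-y_H)=0$, the sequence \eqref{eq:les} shows that $y-y_H$ comes from $H_2(M\setminus F)=H_2(X)$. Hopf's theorem states that for a connected complex $X$ the sequence $\pi_2(X)\to H_2(X)\to H_2(\pi_1(X);\mathbb{Z})\to0$ is exact. The second integral homology of a cyclic group, finite or infinite, vanishes. So $y-y_H$ is represented by a map $S^2\to X$. Add this sphere to $H$ at an interior point of its domain, with the appropriate orientation, and call the new homotopy $H_1$. By Lemma~\ref{lem:straighten}, the part $t\ge\frac12$ of $S$ is homotopic relative to its boundary to the extension $\bar H$ of the chosen homotopy, and the part $t\le\frac12$ does not depend on the homotopy. Hence $y_{H_1}=y_H+(y-y_H)=y$. We replace $H$ by $H_1$ and assume $y_H=y$.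

\emph{The parity.} Apply \eqref{eq:w2} to $\xi=S^*TM$, with the frame $f$ over $I$ and the frame $g(t,s)=d\phi_t(f(s))$ over $Q$. The two frames agree at the four corners of $Q$, because $\phi_0=\operatorname{id}$ and $\phi_1=\operatorname{id}$ near $p_1$ and $p_2$. So the loop $C$ is a concatenation of four loops at $I\in GL^+(4,\mathbb{R})$, one for each edge.
\begin{itemize}
\item On $t=0$ we have $g=f$, and the loop is constant.
\item On $t=1$ the frame $g$ is $f$ times the matrix \eqref{eq:matrix}, so $C$ is the inverse of this matrix. Scaling $b$ to $0$ deforms the loop to $(1\oplus A_0)^{-1}$, which represents $\delta(\phi)$.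
\item On $s=0$ the matrix $C$ is the inverse of $d\phi_t$ at $p_1$. This differential is the identity on $T_{p_1}F$ and makes $n$ full rotations of the normal plane. The loop represents $n\bmod2$.
\item On $s=1$ the loop is constant, since $\phi_t=\operatorname{id}$ near $p_2$.
\end{itemize}
Therefore $\langle w_2(M),y\rangle=\langle w_2(\xi),[S^2]\rangle=\delta(\phi)+n$ in $\mathbb{Z}/2$, and \eqref{eq:odd} gives $\delta(\phi)=1$. Lemma~\ref{lem:adapted} with $\psi=\operatorname{id}$ and $k=1$ completes the proof.
\end{proof}

The two terms of \eqref{eq:odd} are two sources of twisting. In Section~\ref{sec:example}, $w_2(M)=0$ and the twist comes from one rotation about $F$. At the other extreme, let $x=0$ and let $M$ be non-spin. Then $n=0$, the rotation $R^0_t$ is trivial, and the arc simply travels over a sphere in $X$ on which $w_2(M)$ is nonzero.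

\section{Moving one foot of the handle}\label{sec:foot}

The next family of mapping classes comes from isotopies of $F$ that carry the disk $B_1$ around $F\setminus B_2$ and bring it back. Such an isotopy extends to $M$ and drags the arc along. The dragged arc may differ from $a$ by an element of $\pi_1(X)$, and by \eqref{eq:mu} a rotation of the foot removes the difference.

\begin{lemma}\label{lem:foot}
Let $\psi_t$ be an isotopy of $F$ with $\psi_0=\operatorname{id}$, such that all $\psi_t$ are the identity on a fixed neighborhood of $B_2$ and $\psi=\psi_1$ is the identity near $B_1$. Then $\widehat\psi\in\mathcal{E}_0$.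
\end{lemma}

\begin{proof}
Choose a metric connection on the normal bundle of $F$. Lift the time-dependent vector field that generates $\psi_t$ horizontally to $D_4$, and multiply the lift by a function of the fiber radius that is $1$ on $[0,3]$ and $0$ near $4$. The flow $\Psi_t$ is an isotopy of $M$ supported in $D_4$, with $\Psi_t|_F=\psi_t$. It preserves the fiber radius, it is the identity over a neighborhood of $B_2$, and on $D_3$ it is parallel transport along the trajectories of $\psi_t$, so it maps fibers to fibers by orientation-preserving linear isometries.

Let $W\subset F$ be a closed disk about $p_1$ of radius between $1$ and $2$ on which $\psi=\operatorname{id}$. Over $W$ the map $\Psi_1$ rotates each fiber of $D_3$ by an angle $W\to\mathbb{R}/2\pi\mathbb{Z}$, which lifts to $\vartheta\colon W\to\mathbb{R}$ since $W$ is simply connected. Let $\Psi$ be $\Psi_1$ followed by the rotation through the angle $-\vartheta(p)\lambda'(p)\kappa'(r)$, where $\lambda'$ is $1$ near $B_1$ and supported in the interior of $W$, and $\kappa'$ is $1$ on $[0,2]$ and supported in $[0,3)$. Scaling the angle shows that this rotation is isotopic to the identity,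 and it fixes $F$ pointwise. So $\Psi$ is isotopic to $\operatorname{id}_M$, restricts to $\psi$ on $F$, preserves $D_2$, and is the identity on $D_2$ over neighborhoods of $B_1$ and $B_2$.

It follows that $a''=\Psi\circ a$ satisfies the hypotheses of Lemma~\ref{lem:rotate}. The paths $a''_X$ and $a_X$ in $X$ have the same endpoints, so by \eqref{eq:mu} $a''_X$ is homotopic to $\mu^k\cdot a_X$ for some $k$. By Lemma~\ref{lem:rotate}, $a'=R^{-k}_1\circ a''$ has $a'_X$ homotopic to $a_X$, and Lemma~\ref{lem:straighten} gives $\theta_1$ with $\theta_1\circ a'=a$. The diffeomorphism $\phi=\theta_1R^{-k}_1\Psi$ is adapted and $\phi|_F=\psi$. By Lemma~\ref{lem:adapted}, $\widehat\psi\,t_m^{j}\in\mathcal{E}_0$ for $j=0$ or $j=1$, and Proposition~\ref{prop:belt} gives $\widehat\psi\in\mathcal{E}_0$.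
\end{proof}

\section{A twist supported in a ball}\label{sec:hopf}

The classes found so far preserve the curve $m$, so they cannot generate $\operatorname{Mod}(\Sigma)$. We need a twist along a curve that crosses $m$, and Remark~\ref{rem:predict} suggests the curve $l'=t_m(l)$, where the twist is supported in the part of $T$ of height $\ge1$. A neighborhood of $l'$ in $\Sigma$ is a Hopf band, and a Hopf band can be rotated around its boundary in $S^3$ until it returns to itself by a Dehn twist. This section uses no hypothesis on $F$.

\begin{lemma}\label{lem:hopf}
We have $t_{l'}\in\mathcal{E}_0$.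
\end{lemma}

\begin{proof}
Let $P\subset\mathbb{R}^3$ be the union of $T$ with the part of $F\setminus(B_1\cup B_2)$ in $\{|u|\le15\}$, a compact oriented subsurface of $\Sigma\cap\{|u|<20\}$. Let $A\subset\operatorname{int}P$ be a closed annular neighborhood of $l'$.

\emph{The core and framing of $A$.} On the twisted part of the tube, $l'$ is a graph $s\mapsto\iota(s,v(s))$ with $v(s)$ on the circle $\{v_3=0,\ |v|=\frac14\}$, and $l$ is the graph of a constant $v_0$ on this circle, equal to $v(s)$ at both ends. The graphs of $(1-\tau)v(s)+\tau v_0$ lie in the solid tube and give an isotopy in $\mathbb{R}^3$ from $l'$ to $l=\partial\Delta$. So $l'$ is unknotted.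

For $1$-cycles $c,c'$ in $P$ let $V(c,c')=\operatorname{lk}(c,c'^{+})$, where $c'^{\pm}$ are the push-offs in the positive and negative normal direction of $P$ in $\mathbb{R}^3$. Since the pushed copy $P^+$ is disjoint from $P$, the number $V(c,c')$ is bilinear and depends only on the classes in $H_1(P)$. The \emph{framing} of an annulus with core $c$, that is, the linking number of $c$ with a parallel curve in the annulus, equals $V(c,c)$, because a quarter turn about $c$ takes one push-off to the other. Along $l$ the tangent plane of $P$ contains $\partial_{u_2}$, so $l^+$ lies in the plane of $l$. Disjoint curves in a plane are unlinked, since one of them can be translated off the plane; hence $V(l,l)=0$. The curves $m$ and $m^+$ are concentric circles in a plane, so $V(m,m)=0$. Next, $V(m,l)=\operatorname{lk}(m,l^+)=\operatorname{lk}(m^-,l)$, so $V(l,m)+V(m,l)=\operatorname{lk}(l,m^+)+\operatorname{lk}(l,m^-)$. The push-off of $m$ into the solid tube misses $\Delta$, and the other one meets $\Delta$ transversely in one point, so the sum is $\pm1$. Since $[l']=[l]\pm[m]$ in $H_1(P)$,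
\[
V(l',l')=V(l,l)+V(m,m)\pm\bigl(V(l,m)+V(m,l)\bigr)=\pm1 .
\]

\emph{The Hopf band.} In $S^3\subset\mathbb{C}^2$ let
\[
A_0=\{(\sin\varphi\,e^{i\omega},\cos\varphi\,e^{-i\omega}):0\le\varphi\le\tfrac\pi2,\ \omega\in\mathbb{R}/2\pi\mathbb{Z}\}=\{z_1z_2\in\mathbb{R}_{\ge0}\}.
\]
The parametrization is injective and $\partial_\varphi,\partial_\omega$ are orthonormal, so $A_0$ is an embedded annulus. Its boundary is the Hopf link $L_0=\{z_1z_2=0\}$, its core $\varphi=\frac\pi4$ is a great circle, and its framing is the linking number $\pm1$ of the two boundary circles. An embedded annulus in $S^3$ is determined up to isotopy by its core and its framing: shrink it to a thin band along a unit normal field of the core, and use that such fields are classified up to homotopy by the linking number of the push-off. A reflection of $S^3$ changes the sign of the framing. So every annulus in $S^3$ with unknotted core and framing $\pm1$ is carried to $A_0$ by a diffeomorphism of $S^3$.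

Let $\chi\colon[0,1]\to[0,1]$ be smooth, $1$ near $0$ and $0$ near $1$, and put
\[
g_t(z_1,z_2)=\bigl(e^{2\pi it\chi(|z_1|^2)}z_1,\ e^{2\pi it(1-\chi(|z_1|^2))}z_2\bigr).
\]
Since $g_t$ preserves $|z_1|$, it is a diffeomorphism with inverse $g_{-t}$, and $g_0=\operatorname{id}$. Near $\{z_1=0\}$ we have $g_t(z_1,z_2)=(e^{2\pi it}z_1,z_2)$, and near $\{z_2=0\}$ we have $g_t(z_1,z_2)=(z_1,e^{2\pi it}z_2)$. Hence $g_t$ fixes $L_0$ pointwise for all $t$, and $g_1=\operatorname{id}$ near $L_0$. On $A_0$ the map $g_1$ is $(\varphi,\omega)\mapsto(\varphi,\omega+2\pi\chi(\sin^2\varphi))$, so $g_1(A_0)=A_0$ and $g_1|_{A_0}$ is a Dehn twist along the core or its inverse.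

\emph{The diffeomorphism of $M$.} The isotopy $g_t$ sweeps $A_0$ through all of $S^3$ and would disturb the rest of $\Sigma$. We use the fourth dimension to lift $A$ away from it. Let $Z\subset\{u_4\ge0,\ |u|<30\}$ be a smooth $4$-ball, a half ball with rounded edge, whose boundary contains $\{u_4=0,\ |u|\le20\}$. Then $\Sigma\cap Z\subset\partial Z$ and $A\subset\partial Z$. Fix a diffeomorphism $(\partial Z,A)\cong(S^3,A_0)$, let $L=\partial A$, and regard $g_t$ as an isotopy of $\partial Z$. Let $\partial Z\times[0,1]\subset Z$ be a collar with coordinates $(z,r)$ and $\partial Z=\{r=0\}$. Choose a smooth $\tau\colon[0,1]\to[0,1]$ and $r_0\in(0,\frac14)$ with $\tau=0$ on $[0,r_0]$ and near $1$, and $\tau=1$ on $[\frac12-r_0,\frac12]$. Define $\Phi(z,r)=(g_{\tau(r)}(z),r)$ on the collar and $\Phi=\operatorname{id}$ elsewhere. Scaling $\tau$ shows that $\Phi$ is isotopic to $\operatorname{id}_M$.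

Let $L\times(-\eta,\eta)\subset\partial Z$ be a bicollar of $L$ in $\Sigma$ with coordinate $\rho$, with $\rho\ge0$ on $A$, so thin that $g_1$ is the identity on it. Let $\Gamma\subset(-\eta,\eta)\times[0,\frac12]$ be a smooth embedded arc in the $(\rho,r)$-plane along which both coordinates are nondecreasing. It follows $r=0$ for $\rho\le-\frac\eta4$, turns upward in the region $r\le r_0$, climbs along $\rho=0$ for $r_0\le r\le\frac12-r_0$, turns in the region $r\ge\frac12-r_0$, and follows $r=\frac12$ for $\rho\ge\frac\eta4$. Let $A^-=A\setminus(L\times[0,\eta))$ and
\[
\Sigma'=\bigl(\Sigma\setminus(A\cup L\times(-\eta,0])\bigr)\ \cup\ (L\times\Gamma)\ \cup\ \bigl(A^-\times\{\tfrac12\}\bigr).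
\]
The map $\Phi$ is the identity on the first piece, where $r=0$ or the point is outside $Z$. It is the identity on $L\times\Gamma$: where $r\le r_0$ because $\tau=0$, where $\rho=0$ because $g_t$ fixes $L$, and where $r\ge\frac12-r_0$ because $\tau=1$ and $g_1=\operatorname{id}$ on the bicollar. It maps $A^-\times\{\frac12\}$ to itself by $g_1$. So $\Phi(\Sigma')=\Sigma'$, and the twist along $l'\times\{\frac12\}$ lies in $\mathcal{E}_0(M,\Sigma')$.

Finally, $\Sigma'$ is isotopic to $\Sigma$. The shears $(\rho,r)\mapsto(\rho+t\eta r/2,\,r)$, $0\le t\le1$, preserve the lines $r=0$ and $r=\frac12$ and deform $\Gamma$ to the graph $r=h(\rho)$ of a smooth function, with $h=0$ for $\rho\le-\frac\eta4$ and $h=\frac12$ for $\rho\ge\frac\eta2$. This deforms $\Sigma'$ to the graph over $\Sigma$ of the function that is $h$ on the bicollar, $\frac12$ on $A^-$ and $0$ elsewhere. Scaling the function to $0$ deforms the graph to $\Sigma$ and carries $l'\times\{\frac12\}$ to $l'$. By isotopy extension and the invariance of $\mathcal{E}_0$ under ambient isotopy, $t_{l'}\in\mathcal{E}_0$.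
\end{proof}

\section{Generating the mapping class group}\label{sec:generate}

A curve that crosses $m$ once consists of an arc across $T$ and an arc in $F$ from $B_2$ to $B_1$. Any two arcs of the second kind are related by moving $B_1$: retract $B_1$ along one arc until it is close to $B_2$, and push it out again along the other.

\begin{lemma}\label{lem:dual}
We have $t_c\in\mathcal{E}_0$ for every simple closed curve $c\subset\Sigma$ with $i(c,m)=1$.
\end{lemma}

\begin{proof}
For $r>0$ let $B_i(r)\subset F$ be the closed disk of radius $r$ about $p_i$.

\emph{Normalizing $c$ near $T$.} Let $T^+$ be the union of $T$ with the annuli $B_i(2)\setminus\operatorname{int}B_i$. Choose a product structure $T^+\cong S^1\times[-2,2]$ that is given by polar coordinates on the two annuli, with $|\sigma|$ the distance to $p_i$, such that $T=S^1\times[-1,1]$ and $l'\cap T^+=\{1\}\times[-2,2]$; one obtains it by applying $t_m$ to the evident product structure in which $l\cap T^+$ is a fiber. Isotope $c$ to meet $S^1\times\{0\}$ transversely in one point. Then $c\cap(S^1\times[-\delta,\delta])$ is a graph $\sigma\mapsto(e^{i\omega(\sigma)},\sigma)$ for small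 $\delta$. Stretch the coordinate $\sigma$ by an isotopy supported in $T^+$ to arrange this for $\delta=\frac32$. Extend $\omega$ to a real function on $[-2,2]$ that vanishes near $\pm2$, and apply the isotopy $(z,\sigma)\mapsto(e^{-it\omega(\sigma)}z,\sigma)$. Now $c$ and $l'$ have the same intersection with $S^1\times[-\frac32,\frac32]$. We have $l'\setminus\operatorname{int}T=\alpha$, and $\alpha_c=c\setminus\operatorname{int}T$ is an arc in $F\setminus\operatorname{int}(B_1\cup B_2)$ with endpoints $e_1,e_2$ and $\alpha_c\cap B_i(\frac32)=\alpha\cap B_i(\frac32)$.

\emph{Two strips.} Prolong $\alpha$ and $\alpha_c$ by the diameter of $B_1$ on the $u_1$-axis, and parametrize the resulting arcs as $\bar\alpha,\bar\alpha_c\colon[0,4]\to F\setminus\operatorname{int}B_2$, starting at $e_2$, so that they agree near $[0,\eta]\cup[2,4]$ for some $\eta>0$, map $[0,\eta]$ into the interior of $B_2(\frac32)$, map $[2,4]$ onto the diameter, and send $3$ to $p_1$. Let $\nu$ be a vector field on $F$ transverse to $\bar\alpha$, equal to $\partial_{u_2}$ near the diameter and, near $\bar\alpha([0,\eta])$, to the generator of rotations about $p_2$ that points along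 $+\partial_{u_2}$ at $e_2$. On both end pieces $\nu$ points to the same side of the arc with respect to the orientation of $F$. So there is a vector field $\nu_c$ transverse to $\bar\alpha_c$ that agrees with $\nu$ near both end pieces. Let $Y=[-1,1]\times[0,4]$, and let $j(w,v)$ and $j_c(w,v)$ be the points reached from $\bar\alpha(v)$ and $\bar\alpha_c(v)$ by the flows of $\nu$ and $\nu_c$ in time $\epsilon_1w$. For small $\epsilon_1>0$, the maps $j,j_c\colon Y\to F$ are embeddings that agree on $[-1,1]\times([0,\eta]\cup[2,4])$ and send the points with $v>0$ into $F\setminus B_2$.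

\emph{The isotopy of $F$.} Let $\zeta_\tau$, $0\le\tau\le1$, be an isotopy of embeddings of $[0,4]$ into itself, fixed on $[0,\eta']$ for some $\eta'>0$, with $\zeta_0=\operatorname{id}$ and $\zeta_1([0,4])\subset[0,\eta]$. Put $S_\tau(w,v)=(w,\zeta_\tau(v))$. Then $j\circ S_1=j_c\circ S_1$, so $j\circ S_\tau$ followed by $j_c\circ S_{1-\tau}$ is an isotopy of embeddings from $j$ to $j_c$. Only points with $v\ge\eta'$ move, and they satisfy $\zeta_\tau(v)\ge\eta'$, so their images stay in $F\setminus B_2$. Isotopy extension with $O=F\setminus B_2$ gives an isotopy $\psi'_t$ of $F$, the identity on a neighborhood of $B_2$, with $\psi'_1\circ j=j_c$. In particular $\psi'_1$ is the identity on $j([-1,1]\times[2,4])$, which contains $B_1(\frac54\epsilon)$ for some $\epsilon\in(0,\frac45)$.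

This disk is smaller than $B_1$, so we conjugate. Let $\Lambda$ be a radial diffeomorphism of $F$ supported in $B_1(\frac32)$ that is the contraction by the factor $\epsilon$ on $B_1(\frac54)$, and put $\psi_t=\Lambda^{-1}\psi'_t\Lambda$. Then $\psi_t$ is the identity near $B_2$, and $\psi=\psi_1$ is the identity on $B_1(\frac54)$. Both $\alpha$ and $\alpha_c$ meet $B_1(\frac32)$ in the same radial segment, so $\Lambda(\alpha)=\bar\alpha([0,v_0])$ and $\Lambda(\alpha_c)=\bar\alpha_c([0,v_0])$ with the same $v_0\in[2,3]$. Since $\psi_1'\circ\bar\alpha=\bar\alpha_c$, we get $\psi(\alpha)=\alpha_c$, and therefore $\widehat\psi(l')=c$. By Lemma~\ref{lem:foot}, $\widehat\psi\in\mathcal{E}_0$. By (T1) and Lemma~\ref{lem:hopf}, $t_c=\widehat\psi\,t_{l'}\,\widehat\psi^{-1}\in\mathcal{E}_0$.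
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:model} we may take $h=1$. Let $\mathcal{C}$ be the set of isotopy classes of simple closed curves $c\subset\Sigma$ such that $t_c\in\mathcal{E}_0$ and $t_{c'}\in\mathcal{E}_0$ for all $c'$ with $i(c,c')=1$. By Proposition~\ref{prop:belt} and Lemma~\ref{lem:dual}, $m\in\mathcal{C}$.

Let $c\in\mathcal{C}$ and $i(c,c')=1$; we claim that $c'\in\mathcal{C}$. We have $t_{c'}\in\mathcal{E}_0$, so $g=t_ct_{c'}\in\mathcal{E}_0$, and $g(c)=c'$ by (T3). If $i(c',c'')=1$, then $i(c,g^{-1}(c''))=1$, so $t_{g^{-1}(c'')}\in\mathcal{E}_0$, and $t_{c''}=g\,t_{g^{-1}(c'')}\,g^{-1}\in\mathcal{E}_0$ by (T1).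

The genus $G$ of $\Sigma$ is at least $1$. Any two nonseparating curves are related by an orientation-preserving diffeomorphism of $\Sigma$, by the classification of surfaces applied to their complements, and by (T1) the image of the configuration in (T4) again gives generators. Since $m$ meets $l$ once, it is nonseparating, and we may take $m_1=m$. In the chain $m_1,a_1,c_1,a_2,c_2,\dots,a_G$ consecutive curves meet once, and $m_i$ meets $a_i$ once. So all curves of (T4) lie in $\mathcal{C}$, their twists lie in $\mathcal{E}_0$, and $\mathcal{E}_0=\operatorname{Mod}(\Sigma)$.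
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The implication (i)$\Rightarrow$(iii) is Proposition~\ref{prop:cyclic} together with Theorem~\ref{thm:main}, and (iii)$\Rightarrow$(ii) holds because strongly flexible surfaces are flexible. The implication (ii)$\Rightarrow$(i) and the last statement are Proposition~\ref{prop:char}.
\end{proof}

\begin{remark}
The hypotheses of Theorem~\ref{thm:main} enter as follows. That $x$ is not characteristic is used only to choose $y$ in \eqref{eq:odd}. That $\pi_1(M\setminus F)$ is cyclic is used three times: to pass from $n[\mu]=0$ in homology to $\mu^n=1$ and to represent $y-y_H$ by a sphere in $X$, both in Proposition~\ref{prop:belt}, and to undo the winding of the dragged arc by rotating the foot in Lemma~\ref{lem:foot}. That $M$ is simply connected is used for the criterion \eqref{eq:char} and for the fact that a meridian normally generates $\pi_1(M\setminus F)$, on which \eqref{eq:mu} and Proposition~\ref{prop:cyclic} rest.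
\end{remark}

\begin{thebibliography}{9}

\bibitem{FM}
Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{FK}
Freedman and Kirby, \emph{A geometric proof of Rochlin's theorem}, Proc. Sympos. Pure Math. 32, part 2, 1978.

\bibitem{Kirby}
Kirby, \emph{The Topology of $4$-Manifolds}, LNM 1374.

\bibitem{Lehman}
Joshua Lehman, \emph{Flexible Surfaces in $\mathbb{C}P^2$ and $S^2\times S^2$}, arXiv:2602.14753 (2026).

\end{thebibliography}
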